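# Winding numbers and a twisted lattice: why the braid groups $B(de,e,n)$ with $d\ge 2$ are Garside groups

## Two points in the punctured plane and the group $G(4,2,2)$

Let $G(4,2,2)$ be the group of $2\times 2$ monomial matrices (one nonzero entry in each row and column) with nonzero entries in $\{1,i,-1,-i\}$ and with product of nonzero entries equal to $\pm1$. There are $4\cdot 2=8$ diagonal ones and $8$ antidiagonal ones, so the order is $16$.

Which elements fix a line in $\mathbb C^2$ pointwise and are not the identity? A diagonal matrix $\mathrm{diag}(a,b)$ does so when exactly one of $a,b$ is $1$; the other one is then the product $ab=\pm1$, so it is $-1$. This gives $\mathrm{diag}(-1,1)$ and $\mathrm{diag}(1,-1)$, with fixed lines $z_1=0$ and $z_2=0$. An antidiagonal matrix with entries $a,b$ has eigenvalues $\pm\sqrt{ab}$, so it fixes a line exactly when $ab=1$; its entries are $\zeta,\zeta^{-1}$ with $\zeta^4=1$, and its fixed line is $z_1=\zeta z_2$. Altogether we get six lines, whose complement in $\mathbb C^2$ is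
$$V'=\{(z_1,z_2):\ z_1\ne0,\ z_2\neq 0,\ z_1^4\ne z_2^4\}.$$

What is the fundamental group of $G(4,2,2)\backslash V'$? It is easier to divide first by the larger group of all monomial matrices with entries in $\{\pm1,\pm i\}$. The map $(z_1,z_2)\mapsto\{w_1,w_2\}=\{z_1^4,z_2^4\}$ identifies that quotient with the space $X_2$ of two-element subsets of $\mathbb C^*=\mathbb C\setminus\{0\}$. A loop in $X_2$ is a motion of two distinct points of the punctured plane that returns to the same set. Lift such a loop to a path $z(\cdot)$ in $V'$, ending at $g\,z(0)$. The loop comes from a loop in $G(4,2,2)\backslash V'$ exactly when $g\in G(4,2,2)$.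

Try three loops. If $w_1$ goes once around $0$ and $w_2$ rests, then $z_1$ makes a quarter turn, $g=\mathrm{diag}(i,1)$, the product of entries is $i$, and $g\notin G(4,2,2)$. If $w_1$ goes around twice, then $g=\mathrm{diag}(-1,1)\in G(4,2,2)$. If $w_1$ and $w_2$ change places far away from $0$, so that $w_1w_2$ does not wind around $0$, then $z_1z_2$, a continuous fourth root of $w_1w_2$, returns to its starting value. So the product of entries of $g$ is $1$ and $g\in G(4,2,2)$. What decides is the parity of the winding number of $w_1w_2$ around $0$. Writing $\lambda:\pi_1(X_2)\to\mathbb Z$ for this winding number, the group that we want is $\lambda^{-1}(2\mathbb Z)$, of index $2$ in $\pi_1(X_2)$.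

The big group is well understood. It is the Artin group of type $B_2$,
$$\pi_1(X_2)=\langle t,\sigma\mid t\sigma t\sigma=\sigma t\sigma t\rangle,\qquad \lambda(t)=1,\quad \lambda(\sigma)=0$$
(Lemma 2 below, for $n=2$). Put $a_1=t$, $a_2=\sigma$, $\delta=t\sigma$, and define $a_3,a_4$ by $a_2a_3=\delta$ and $a_3a_4=\delta$. Then $a_3=\sigma^{-1}t\sigma$ and $a_4=\sigma^{-1}t^{-1}\sigma t\sigma$, and the equation $a_4a_1=\delta$ reads $\sigma t\sigma t=t\sigma t\sigma$ after multiplying by $t\sigma$ — more precisely, $\sigma^{-1}t^{-1}\sigma t\sigma\, t=t\sigma$ holds if and only if $\sigma t\sigma t=t\sigma t\sigma$. So the same group has the presentation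
$$\langle a_1,a_2,a_3,a_4\mid a_1a_2=a_2a_3=a_3a_4=a_4a_1\rangle,\qquad \lambda(a_1)=\lambda(a_3)=1,\quad\lambda(a_2)=\lambda(a_4)=0. \tag{1}$$
Let $M$ be the monoid with this presentation. It has excellent divisibility properties: any two elements have least common multiples and greatest common divisors, and $\delta$ has finitely many divisors, which generate. The technical name is *Garside monoid*. Does the subgroup $\lambda^{-1}(2\mathbb Z)$ have such a monoid too? And what about the same subgroup for $n$ points and any modulus $e$ in place of $2$?

## Garside monoids and the braid groups $B(de,e,n)$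

Let $V$ be a finite-dimensional complex vector space. A **complex reflection group** is a finite subgroup $W\subset GL(V)$ generated by complex reflections, that is, by nontrivial elements that fix a complex hyperplane pointwise. Let $V'$ be the complement of all reflecting hyperplanes of reflections in $W$. The **braid group** of $W$ is $B(W)=\pi_1(W\backslash V')$. Example: if $W$ is cyclic of order $d\ge2$ acting on $\mathbb C$, then $V'=\mathbb C^*$, the quotient is again $\mathbb C^*$ via $z\mapsto z^d$, and $B(W)=\mathbb Z$.

For positive integers $d,e,n$, **the group $G(de,e,n)$** consists of the $n\times n$ monomial matrices whose nonzero entries are $de$-th roots of unity and whose product of nonzero entries is a $d$-th root of unity. Write $B(de,e,n)$ for its braid group. The opening example is $d=e=n=2$.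

In a monoid, $a$ *left-divides* $b$ if $b=ac$ for some $c$ in the monoid, and $a$ *right-divides* $b$ if $b=ca$.

**Definition.** A **Garside monoid** is a pair $(M,\Delta)$ such that

- $M$ is a cancellative monoid;
- $M$ is atomic: for every $a\in M$ there is an upper bound on the number of factors in any expression of $a$ as a product of non-identity elements;
- any two elements of $M$ have a least common multiple and a greatest common divisor, with respect to left divisibility and with respect to right divisibility;
- $\Delta\in M$ is a Garside element: its left and right divisors coincide, form a finite set, and generate $M$.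

A **Garside group** is the group of fractions of a Garside monoid, and a Garside structure on a group is an isomorphism with such a group of fractions.

The textbook fact behind the last definition is Ore's theorem. If $M$ is cancellative and any two elements have a common left multiple, then $M$ embeds in a group, its group of fractions, all of whose elements have the form $a^{-1}b$ with $a,b\in M$; every homomorphism from $M$ to a group extends uniquely to it. It is unique in this sense: if $N$ satisfies these conditions and lies in a group $H$ all of whose elements are $a^{-1}b$ with $a,b\in N$, then $H$ is the group of fractions of $N$. Indeed the inclusion extends to a homomorphism from the group of fractions to $H$; it is onto by assumption, and if $a^{-1}b$ maps to $1$ then $a=b$ in $N$.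

The simplest example is $M=\mathbb N^2$ with $\Delta=(1,1)$, where lcm and gcd are the componentwise maximum and minimum, the divisors of $\Delta$ are $(0,0),(1,0),(0,1),(1,1)$, and the group of fractions is $\mathbb Z^2$. A noncommutative example is the monoid $M$ of (1) with $\Delta=\delta$. The divisors of $\delta$ are $1,a_1,a_2,a_3,a_4,\delta$. That this is a Garside monoid is the case $B_2$ of a theorem of Bessis quoted below.

It is a result recalled in our source problem that $B(e,e,n)$ is a Garside group for $e\ge2$, $n\ge3$; for $e=2$ this is the Artin group of type $D_n$. Eon-Kyung Lee and Sang-Jin Lee, "Periodic elements in Garside groups", arXiv:1004.5308 (2010), state that it is not known whether the groups $B(de,e,n)$ with $d\ge2$ have a Garside structure. The problem is to determine for which $d\ge2$, $e\ge2$, $n\ge3$ they do. The answer is: for all.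

**Main Theorem.** For all $d\ge2$, $e\ge1$, $n\ge2$ the group $B(de,e,n)$ is a Garside group. In particular this holds for all $d\ge2$, $e\ge2$, $n\ge3$.

Two published theorems are used as black boxes. For a finite Coxeter system $(W,S)$, the Artin group $A(W,S)$ has one generator for each $s\in S$ and, for each pair $s\ne s'$, the relation $ss's\cdots=s'ss'\cdots$ with $m$ letters on each side, where $m$ is the order of $ss'$ in $W$. For type $B_2$ this is $\langle t,\sigma\mid t\sigma t\sigma=\sigma t\sigma t\rangle$.

**Theorem (Brieskorn**, Invent. Math. 12 (1971), 57–61**).** Let $(W,S)$ be a finite Coxeter system acting on the complexification $V$ of its real reflection representation, and let $x$ be a point of the real fundamental chamber. Then $\pi_1(W\backslash V',x)$ is the Artin group $A(W,S)$. Its standard generator attached to $s\in S$ is the class of the half-circle from $x$ to $s(x)$, namely $\theta\mapsto m+e^{i\pi\theta}(x-m)$, $0\le\theta\le1$, with $m=\frac12(x+s(x))$.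

**Theorem (Bessis**, *The dual braid monoid*, Ann. Sci. ÉNS (4) 36 (2003), 647–683**).** Let $(W,S)$ be a finite irreducible Coxeter system, with $c$ a bipartite Coxeter element (the product of the elements of $S$ in a suitable order). Then $A(W,S)$ is the group of fractions of a Garside monoid $M$ whose Garside element $\delta$ is the product, in that same order, of the standard generators of $A(W,S)$, each occurring exactly once.

## The intersection $M\cap\lambda^{-1}(2\mathbb Z)$ has infinitely many atoms

Given a Garside monoid $M$ in $G$ and a subgroup $H$ of finite index, the first thing to try is $M\cap H$. In the opening example this fails.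

Take $M$ as in (1) and $H=\lambda^{-1}(2\mathbb Z)$. For $k\ge0$ consider
$$h_k=a_1a_4^{\,k}a_3\in M,\qquad \lambda(h_k)=2 .$$
The defining relations of $M$ apply only to subwords $a_1a_2$, $a_2a_3$, $a_3a_4$, $a_4a_1$. The word $a_1a_4^ka_3$ contains none of them: its two-letter subwords are among $a_1a_4$, $a_4a_4$, $a_4a_3$, $a_1a_3$. So this word is the only word that represents $h_k$. Any factorization $h_k=xy$ in $M$ with $x,y\neq1$ therefore cuts this word, and then $\lambda(x)=1$, because $x$ contains $a_1$ and possibly some letters $a_4$, but not the final $a_3$. Hence $x\notin H$: the element $h_k$ is not a product of two non-identity elements of $M\cap H$.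

So $M\cap H$ has the infinitely many indecomposable elements $h_0,h_1,h_2,\dots$, which must lie in every generating set of $M\cap H$. No Garside element can exist in it, since the divisors of such an element form a finite generating set. The intersection is too big, and what breaks is finiteness. To repair this, we need another submonoid of $H$, not contained in this way in a monoid made for $G$.

## From $k\Delta^{em}$ to $k\Delta^m$

Look at $\delta$ in the example: $\lambda(\delta)=1$. In general, suppose that $(M,\Delta)$ is a Garside monoid with group of fractions $G$ and $\lambda:G\to\mathbb Z$ is a homomorphism with $\lambda(\Delta)=1$. Put $K=\ker\lambda$. Every $g\in G$ is uniquely $k\Delta^m$ with $k\in K$ and $m=\lambda(g)$, and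
$$H_e:=\lambda^{-1}(e\mathbb Z)=\{k\Delta^{em}:k\in K,\ m\in\mathbb Z\}.$$
So there is an obvious bijection of sets
$$\theta:H_e\to G,\qquad k\Delta^{em}\mapsto k\Delta^m .$$
It is not a homomorphism in general, but let us measure the failure. With $\psi(g)=\Delta g\Delta^{-1}$,
$$k\Delta^{em}\cdot k'\Delta^{em'}=k\,\psi^{em}(k')\,\Delta^{e(m+m')},\qquad k\Delta^{m}\cdot k'\Delta^{m'}=k\,\psi^{m}(k')\,\Delta^{m+m'}.$$
The two sides differ by a power of $\psi$ applied to the second factor, and $\psi$ is harmless: conjugation by a Garside element maps $M$ onto itself. So it is reasonable to hope that $\theta^{-1}(M)$ is a submonoid and that all the divisibility structure of $M$ can be pulled back through $\theta$. Since $k\Delta^m=(k\Delta^{em})\Delta^{-(e-1)m}$, the map is $\theta(h)=h\Delta^{-f(h)}$ with $f(h)=(e-1)\lambda(h)/e$.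

The condition $\lambda(\Delta)=1$ matters here. The Artin group of type $B_2$ also has its classical Garside element $t\sigma t\sigma$ (in the monoid with presentation $\langle t,\sigma\mid t\sigma t\sigma=\sigma t\sigma t\rangle$); there $\lambda=2$, the powers of $\Delta$ meet only even winding numbers, and $G\ne K\langle\Delta\rangle$. This is why Bessis's monoid is the right input.

## Conjugation by $\Delta$ and the lattice order on the group of fractions

Throughout this section $(M,\Delta)$ is a Garside monoid with group of fractions $G\supset M$ and $\psi(g)=\Delta g\Delta^{-1}$. For $x,y\in G$ write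
$$x\le y\iff x^{-1}y\in M .$$
For $x,y\in M$ this says that $x$ left-divides $y$ in $M$. We need three standard facts. Because left and right divisors of $\Delta$ coincide, we simply say "divisor of $\Delta$".

**(F1)** *$\psi(M)=M$, and $\psi$ permutes the divisors of $\Delta$.*

*Proof.* Let $a$ be a divisor of $\Delta$ and write $\Delta=aa^*$. Then $a^*$ is a right divisor of $\Delta$, hence a left divisor, so $\Delta=a^*a^{**}$. Therefore
$$a\Delta=aa^*a^{**}=\Delta a^{**},\qquad\text{so}\qquad \psi^{-1}(a)=\Delta^{-1}a\Delta=a^{**}\in M,$$
and $a^{**}$ is again a divisor of $\Delta$. Symmetrically, write $\Delta={}^*a\,a$; the left divisor ${}^*a$ is a right divisor, so $\Delta={}^{**}a\,{}^*a$. Then $\Delta a={}^{**}a\,{}^*a\,a={}^{**}a\,\Delta$, so $\psi(a)={}^{**}a$ is a divisor of $\Delta$. Thus $\psi$ and $\psi^{-1}$ both map divisors of $\Delta$ to divisors of $\Delta$. As these generate $M$, we get $\psi(M)\subset M$ and $\psi^{-1}(M)\subset M$. $\square$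

**(F2)** *Every $g\in G$ can be written $g=\Delta^{-r}x$ with $r\ge0$ and $x\in M$.*

*Proof.* First, if $a=s_1\cdots s_r$ with each $s_i$ a divisor of $\Delta$, then $aa'=\Delta^r$ for some $a'\in M$. For $r=0$ take $a'=1$. For $r\ge1$ let $s_2\cdots s_ra''=\Delta^{r-1}$ by induction, write $\Delta=s_1s_1^*$, and put $a'=a''\psi^{-(r-1)}(s_1^*)$, which is in $M$ by (F1). Then
$$aa'=s_1\Delta^{r-1}\cdot\Delta^{-(r-1)}s_1^*\Delta^{r-1}=s_1s_1^*\Delta^{r-1}=\Delta^r .$$
Now let $g=a^{-1}b$ with $a,b\in M$. Since the divisors of $\Delta$ generate $M$, we may use $a^{-1}=a'\Delta^{-r}$ and get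
$$g=a'\Delta^{-r}b=a'\,\psi^{-r}(b)\,\Delta^{-r}\in M\Delta^{-r}=\Delta^{-r}\psi^{r}(M)=\Delta^{-r}M. \qquad\square$$

**(F3)** *$\le$ is a left-invariant partial order on $G$, and $(G,\le)$ is a lattice.*

*Proof.* Left invariance: $(zx)^{-1}(zy)=x^{-1}y$. Reflexivity is $1\in M$, and transitivity holds because $M$ is closed under products. For antisymmetry we need $M\cap M^{-1}=\{1\}$. If $ab=1$ with $a,b\in M\setminus\{1\}$, then $1=(ab)^k$ is a product of $2k$ non-identity elements for every $k$, against atomicity.

Let two elements of $G$ be given. By (F2), a common left translation by a power of $\Delta$ moves both into $M$, and left translation preserves the order, so let $a,b\in M$.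

*Joins.* If $c\in G$ is an upper bound of $a,b$, then $c\in aM\subset M$ and $c\in bM$, so $c$ is a common right multiple of $a,b$ in $M$. Hence the lcm of $a,b$ in $M$ (for left divisibility) is below $c$; it is the join of $a,b$ in $G$. So all joins exist.

*Meets.* Let $p$ be the gcd of $a,b$ in $M$ for left divisibility, and let $\ell\in G$ be any lower bound of $a,b$; we do not know that $\ell\in M$. Put $q=p\vee\ell$, which exists. Both $a$ and $b$ are upper bounds of $p$ and $\ell$, so $q\le a$ and $q\le b$. Also $q\ge p\ge1$, so $q\in M$, and $q$ is a common left divisor of $a,b$. Therefore $q\le p$, and $\ell\le q\le p$. Thus $p$ is the meet of $a,b$ in $G$. $\square$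

## Transporting a Garside structure along a twisted bijection

**Theorem A.** Let $(M,\Delta)$ be a Garside monoid with group of fractions $G$. Let $H$ be a group, and let $\iota:H\to G$ and $f:H\to\mathbb Z$ be homomorphisms such that
$$\theta:H\to G,\qquad\theta(h)=\iota(h)\Delta^{-f(h)}$$
is a bijection. Put $N=\theta^{-1}(M)$ and $u=\theta^{-1}(\Delta)$. Then $(N,u)$ is a Garside monoid with group of fractions $H$, and $\theta$ is an isomorphism of posets from $H$ (ordered by $g\le h\Leftrightarrow g^{-1}h\in N$) to $(G,\le)$.

**Step 1: the product formula.** This replaces the homomorphism property, which $\theta$ lacks. For $g,h\in H$,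
$$\theta(gh)=\iota(g)\iota(h)\Delta^{-f(g)-f(h)}=\iota(g)\Delta^{-f(g)}\cdot\Delta^{f(g)}\,\iota(h)\Delta^{-f(h)}\,\Delta^{-f(g)},$$
that is,
$$\theta(gh)=\theta(g)\,\psi^{f(g)}(\theta(h)). \tag{2}$$
Also $\theta(1)=1$. Apply (2) to the product $h=g\cdot g^{-1}h$ and solve for the second factor:
$$\theta(g^{-1}h)=\psi^{-f(g)}\bigl(\theta(g)^{-1}\theta(h)\bigr). \tag{3}$$

**Step 2: $N$ is a cancellative monoid and $\theta$ is an isomorphism of posets.** This transports the lattice. We have $1\in N$. If $g,h\in N$, then $\theta(g)\in M$ and $\psi^{f(g)}(\theta(h))\in M$ by (F1), so $gh\in N$ by (2). A submonoid of a group is cancellative. By (3) and (F1), $g^{-1}h\in N$ if and only if $\theta(g)^{-1}\theta(h)\in M$, that is,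
$$g\le h\iff\theta(g)\le\theta(h).$$
Since $\theta$ is a bijection, $\le$ is a partial order on $H$ and $\theta$ is an isomorphism of posets. By (F3), $(H,\le)$ is a lattice. By definition $N=\{h\in H:h\ge1\}$.

**Step 3: atomicity.** We bound the number of factors by pushing a factorization into $M$. Let $g=g_1\cdots g_r$ with $g_i\in N\setminus\{1\}$. Iterating (2),
$$\theta(g)=\theta(g_1)\,\psi^{k_2}(\theta(g_2))\cdots\psi^{k_r}(\theta(g_r)),\qquad k_i=f(g_1\cdots g_{i-1}).$$
Each $\theta(g_i)$ is in $M$ and is not $1$, because $\theta$ is injective and $\theta(1)=1$; the same holds after applying powers of $\psi$. So $\theta(g)$ is a product of $r$ non-identity elements of $M$, and $r$ is bounded in terms of $\theta(g)$.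

**Step 4: gcd and lcm for left divisibility.** For $g,h\in N$, $g$ left-divides $h$ in $N$ if and only if $g^{-1}h\in N$, that is, $g\le h$. Let $g,h\in N$. Their join in $H$ is $\ge g\ge1$, so it is in $N$; their meet in $H$ is $\ge1$, since $1$ is a lower bound of both, so it is in $N$. These are the lcm and gcd in $N$.

**Step 5: gcd and lcm for right divisibility.** The map $\theta$ is not adapted to the right, but inversion does the work. For $x,y\in H$ put $x\le_Ry$ if $yx^{-1}\in N$. Since $yx^{-1}=(y^{-1})^{-1}x^{-1}$, this holds if and only if $y^{-1}\le x^{-1}$. So inversion is an anti-isomorphism from $(H,\le_R)$ to $(H,\le)$, and $(H,\le_R)$ is a lattice. Again $N=\{h:1\le_Rh\}$, and for $g,h\in N$ the relation $g\le_Rh$ says that $g$ right-divides $h$ in $N$. The argument of Step 4 applies word for word.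

**Step 6: left and right divisors of $u$ coincide.** We show that conjugation by $u$ preserves $N$. From $\theta(u)=\Delta$ we get $\iota(u)=\Delta^{1+f(u)}$. Since $f(uhu^{-1})=f(h)$,
$$\theta(uhu^{-1})=\Delta^{1+f(u)}\,\iota(h)\Delta^{-f(h)}\,\Delta^{-(1+f(u))}=\psi^{1+f(u)}(\theta(h)),$$
where we used that $\Delta^{-(1+f(u))}$ and $\Delta^{-f(h)}$ commute. By (F1), $uhu^{-1}\in N$ if and only if $h\in N$, so $uNu^{-1}=N$. Also $u\in N$, as $\theta(u)=\Delta\in M$. For $g\in N$,
$$g\text{ right-divides }u\iff ug^{-1}\in N\iff u^{-1}(ug^{-1})u=g^{-1}u\in N\iff g\text{ left-divides }u.$$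

**Step 7: the divisors of $u$ are finite in number and generate $N$.** By Step 2, the divisors of $u$ are the $g\in H$ with $1\le\theta(g)\le\Delta$, so $\theta$ maps them bijectively onto the finite set of divisors of $\Delta$. For generation, let $g\in N$ and write $\theta(g)=s_1\cdots s_r$ with each $s_i$ a divisor of $\Delta$. We show by induction on $r$ that $g$ is a product of $r$ divisors of $u$. If $r=0$, then $\theta(g)=1$ and $g=1$. If $r\ge1$, put $g_1=\theta^{-1}(s_1)$, a divisor of $u$. By (3),
$$\theta(g_1^{-1}g)=\psi^{-f(g_1)}(s_2\cdots s_r),$$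
which is a product of $r-1$ divisors of $\Delta$, because $\psi$ permutes these by (F1). So $g_1^{-1}g\in N$ is a product of $r-1$ divisors of $u$ by induction, and $g=g_1\cdot g_1^{-1}g$.

**Step 8: $H$ is the group of fractions of $N$.** Let $h\in H$ and, by (F2), write $\theta(h)=\Delta^{-r}x$ with $r\ge0$, $x\in M$. From $\iota(u)=\Delta^{1+f(u)}$,
$$\theta(u^rh)=\Delta^{(1+f(u))r}\,\iota(h)\,\Delta^{-f(u)r-f(h)}=\Delta^{r}\cdot\Delta^{f(u)r}\,\theta(h)\,\Delta^{-f(u)r}=\Delta^r\psi^{f(u)r}(\theta(h)).$$
Since $\psi$ fixes $\Delta$, we have $\psi^{f(u)r}(\Delta^{-r}x)=\Delta^{-r}\psi^{f(u)r}(x)$, so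
$$\theta(u^rh)=\psi^{f(u)r}(x)\in M .$$
So $n:=u^rh\in N$ and $h=(u^r)^{-1}n$ is a left fraction of elements of $N$. The monoid $N$ is cancellative and has common left multiples (Step 5), so by the uniqueness in Ore's theorem $H$ is its group of fractions. This completes the proof of Theorem A. $\square$

## Subgroups $\lambda^{-1}(e\mathbb Z)$ when $\lambda(\Delta)=1$

**Corollary B.** Let $\lambda:G\to\mathbb Z$ be a homomorphism with $\lambda(\Delta)=1$. Then for every $e\ge1$ the subgroup $H_e=\lambda^{-1}(e\mathbb Z)$ is a Garside group, with Garside element $\Delta^e$ and Garside monoid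
$$N_e=\{h\in H_e:\ h\,\Delta^{-(e-1)\lambda(h)/e}\in M\}.$$

*Proof.* Let $\iota$ be the inclusion and $f(h)=(e-1)\lambda(h)/e$, which is a homomorphism $H_e\to\mathbb Z$ because $e\mid\lambda(h)$. We only have to check that $\theta(h)=h\Delta^{-f(h)}$ is a bijection, and we give the inverse. Put
$$\eta(g)=g\,\Delta^{(e-1)\lambda(g)}\qquad(g\in G).$$
Then $\lambda(\eta(g))=\lambda(g)+(e-1)\lambda(g)=e\lambda(g)$, so $\eta$ maps $G$ to $H_e$, and $f(\eta(g))=(e-1)\lambda(g)$. Hence $\theta(\eta(g))=\eta(g)\Delta^{-(e-1)\lambda(g)}=g$. Conversely
$$\lambda(\theta(h))=\lambda(h)-\frac{(e-1)\lambda(h)}e=\frac{\lambda(h)}e,\tag{4}$$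
so $\eta(\theta(h))=h\Delta^{-(e-1)\lambda(h)/e}\Delta^{(e-1)\lambda(h)/e}=h$. Theorem A applies, with $u=\eta(\Delta)=\Delta\cdot\Delta^{e-1}=\Delta^e$. $\square$

A commutative check: $G=\mathbb Z^2$, $M=\mathbb N^2$, $\Delta=(1,1)$, $\lambda(x,y)=x$. For $h=(ex',y)\in H_e$ we get $\theta(h)=(x',\,y-(e-1)x')$. So $N_e$ is given by $x'\ge0$ and $y\ge(e-1)x'$; it is the free commutative monoid on $(e,e-1)$ and $(0,1)$, whose sum is $(e,e)=e\Delta$, as it should be.

Now return to the opening example: $M$ as in (1), $\Delta=\delta$, $e=2$. From $a_ia_{i+1}=\delta=a_{i+1}a_{i+2}$ (indices modulo $4$) we get $a_i\delta=a_ia_{i+1}a_{i+2}=\delta a_{i+2}$, so $\psi^{-1}(a_i)=a_{i+2}=\psi(a_i)$. Let $b_i=\theta^{-1}(a_i)=a_i\delta^{\lambda(a_i)}$, so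
$$b_1=a_1\delta,\qquad b_2=a_2,\qquad b_3=a_3\delta,\qquad b_4=a_4 .$$
Then $b_1b_4=a_1\delta a_4=a_1a_2\delta=\delta^2$, $b_4b_1=a_4a_1\delta=\delta^2$, $b_2b_3=a_2a_3\delta=\delta^2$, and $b_3b_2=a_3\delta a_2=a_3a_4\delta=\delta^2$. So the new monoid has again four atoms, and $b_1b_4=b_4b_1=b_2b_3=b_3b_2=\delta^2$. The troublesome elements $h_k=a_1a_4^ka_3$ are not in $N_2$: here $\theta(h_k)=h_k\delta^{-1}$, and if this were some $x\in M$, then $h_k=x\delta$ would be represented by a word ending in $a_1a_2$, while $a_1a_4^ka_3$ is its only word.

## $B(de,e,n)$ as the loops whose winding number is divisible by $e$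

Let $d\ge2$, $e\ge1$, $n\ge2$. We repeat the opening computation in general.

**Step 1: the reflections.** We find them in order to know $V'$. For a monomial matrix, the dimension of the fixed space is at most the number of cycles of the underlying permutation, since on each cycle a fixed vector is determined by one coordinate. A reflection has fixed space of dimension $n-1$, so its permutation is trivial or a transposition.

If the permutation is trivial, exactly one diagonal entry is $\vartheta\ne1$ and the others are $1$; the product of entries is $\vartheta$, so the condition is $\vartheta^d=1$. Such $\vartheta$ exist because $d\ge2$, and they give the hyperplanes $z_i=0$.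

If the permutation is a transposition $(i\,j)$, all other entries must be $1$, and the $2\times2$ block must have a fixed line, so its two nonzero entries have product $1$: they are $\zeta,\zeta^{-1}$ with $\zeta^{de}=1$. The total product is $1$, so all these $\zeta$ occur. They give the hyperplanes $z_i=\zeta z_j$. Hence
$$V'=\{z\in\mathbb C^n:\ z_i\ne0\text{ for all }i,\ z_i^{de}\ne z_j^{de}\text{ for }i\ne j\}.$$
The hypothesis $d\ge2$ is used here and only here: for $d=1$ the hyperplanes $z_i=0$ would be missing.

**Step 2: the quotient by $G(de,1,n)$.** The group $G(de,1,n)$ of all monomial matrices with entries $de$-th roots of unity preserves $V'$. It acts freely. Let $gz=z$ with $(gz)_i=g_{i,\pi(i)}z_{\pi(i)}$; comparing $de$-th powers gives $z_{\pi(i)}^{de}=z_i^{de}$, so $\pi(i)=i$ for all $i$, and then $g_{ii}z_i=z_i$ gives $g=1$.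

Let $X_n$ be the space of $n$-element subsets of $\mathbb C^*$. The map $V'\to X_n$, $z\mapsto\{z_1^{de},\dots,z_n^{de}\}$, is continuous, open and onto, and two points have the same image exactly when they differ by a permutation and by $de$-th roots of unity in the coordinates, that is, by $G(de,1,n)$. So $G(de,1,n)\backslash V'=X_n$.

Let $\lambda:\pi_1(X_n)\to\pi_1(\mathbb C^*)=\mathbb Z$ be induced by $\{w_1,\dots,w_n\}\mapsto\prod w_i$. A change of base point along a path does not change the winding number of a loop, so $\lambda$ is compatible with all changes of base point.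

**Lemma 1.** $B(de,e,n)\cong\lambda^{-1}(e\mathbb Z)\subset\pi_1(X_n)$.

*Proof.* The space $V'$ is connected, as the complement of finitely many complex hyperplanes, and the finite group $G(de,1,n)$ acts freely on it. So $V'\to X_n$ and
$$G(de,e,n)\backslash V'\ \longrightarrow\ G(de,1,n)\backslash V'=X_n$$
are connected coverings. Hence $B(de,e,n)$, the fundamental group of the left-hand side, is isomorphic to the subgroup of $\pi_1(X_n)$ of classes of loops that lift to loops.

Lift a loop $\gamma$ in $X_n$ to a path $z(\cdot)$ in $V'$. Then $z(1)=g\,z(0)$ for a unique $g\in G(de,1,n)$, and the image path in $G(de,e,n)\backslash V'$ is closed if and only if $g\in G(de,e,n)$, because the action is free. Let $p$ be the product of the nonzero entries of $g$; the condition is $p^d=1$. Taking the product of $z_i(1)=g_{i,\pi(i)}z_{\pi(i)}(0)$ over all $i$ gives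
$$p=\frac{\prod_iz_i(1)}{\prod_iz_i(0)} .$$
Now $\prod_iz_i(\cdot)$ is a continuous $de$-th root of $\prod_iw_i(\cdot)$, which winds $\lambda(\gamma)$ times around $0$. So $p=\exp\bigl(2\pi i\lambda(\gamma)/(de)\bigr)$ and $p^d=\exp\bigl(2\pi i\lambda(\gamma)/e\bigr)$. This is $1$ if and only if $e\mid\lambda(\gamma)$. $\square$

## Winding numbers of the standard generators of type $B_n$

**Lemma 2.** $\pi_1(X_n)$ is the Artin group of type $B_n$, with standard generators $t,\sigma_1,\dots,\sigma_{n-1}$ satisfying $\lambda(t)=1$ and $\lambda(\sigma_i)=0$.

*Proof.* Step 2 above with $d=2$ and $e=1$ says that $X_n$ is the quotient of $V'=\{z_i\neq0,\ z_i^2\ne z_j^2\}$ by $G(2,1,n)$, via $w_i=z_i^2$. Now $G(2,1,n)$ is the group of signed permutation matrices, the Coxeter group $W(B_n)$ in its reflection representation, and $V'$ is its hyperplane complement. So Brieskorn's theorem applies. Take $x$ in the chamber $0<x_1<\dots<x_n$, with walls $z_1=0$ and $z_i=z_{i+1}$. The simple reflections are the sign change of $z_1$, giving $t$, and the exchange of $z_i$ and $z_{i+1}$, giving $\sigma_i$.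

For $t$ the midpoint is $m=(0,x_2,\dots,x_n)$. The half-circle is $z_1=e^{i\pi\theta}x_1$ with the other coordinates constant. Then $\prod w_j=\prod z_j^2=e^{2\pi i\theta}\prod x_j^2$ winds once around $0$, and $\lambda(t)=1$.

For $\sigma_i$ the coordinates $z_i,z_{i+1}$ move on half-circles with center $\frac12(x_i+x_{i+1})$ and radius $\frac12|x_i-x_{i+1}|<\frac12(x_i+x_{i+1})$, and the other coordinates are constant and positive. So all $z_j$ stay in the half-plane $\operatorname{Re}>0$, and they start and end at positive real numbers. Hence $\sum_j\arg z_j$, with principal arguments, is continuous in $\theta$ and is $0$ at both ends. The argument of $\prod w_j=\prod z_j^2$ can be followed continuously as $2\sum_j\arg z_j$, so it has no total change and $\lambda(\sigma_i)=0$. $\square$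

**Proof of the Main Theorem.** Let $d\ge2$, $e\ge1$, $n\ge2$, and let $G$ be the Artin group of type $B_n$, which is irreducible. Let $(M,\delta)$ be Bessis's Garside monoid with group of fractions $G$. By Bessis's theorem, $\delta$ is a product in which each of $t,\sigma_1,\dots,\sigma_{n-1}$ occurs exactly once. Identify $G$ with $\pi_1(X_n)$ by Lemma 2; then
$$\lambda(\delta)=\lambda(t)+\lambda(\sigma_1)+\dots+\lambda(\sigma_{n-1})=1 .$$
By Corollary B, $\lambda^{-1}(e\mathbb Z)$ is a Garside group. By Lemma 1 it is isomorphic to $B(de,e,n)$. $\blacksquare$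

The Garside element obtained in this way is $\delta^e$. By Theorem A its poset of divisors is isomorphic to the interval $[1,\delta]$ in $M$, that is, to the lattice of noncrossing partitions of type $B_n$.

## The remaining triples $(d,e,n)$

**Proposition C.** For all $d,e,n\ge1$, $B(de,e,n)$ is a Garside group.

*Proof.* The case $d\ge2$, $n\ge2$ is the Main Theorem. For $n=1$ the group $G(de,e,1)$ is cyclic of order $d$. If $d\ge2$, its braid group is $\mathbb Z$, with Garside monoid $\mathbb N$ and Garside element $1\in\mathbb N$; if $d=1$, it is trivial. Now let $d=1$ and $n\ge2$. For $e=1$ the group is $G(1,1,n)$, the symmetric group permuting coordinates, and $B(1,1,n)$ is the usual braid group. For $e\ge2$, $n\ge3$ we have the known result on $B(e,e,n)$ quoted above. For $n=2$, $e\ge2$ the group $B(e,e,2)$ is the Artin group of the dihedral group $G(e,e,2)$. The usual braid group and the dihedral Artin groups are Artin groups of finite type, and these are Garside (Brieskorn–Saito, Deligne; see Dehornoy–Paris, Proc. London Math. Soc. 79 (1999)). $\square$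

## Other twists, and other values of $\lambda(\Delta)$

Theorem A asks only for $\iota$, $f$ and a bijection, so other choices are possible.

**Proposition D.** Let $\lambda(\Delta)=1$ as in Corollary B, $K=\ker\lambda$, and $\alpha=\psi|_K$. Then for every $j\in\mathbb Z$ the group
$$\Gamma_j=K\rtimes_{\alpha^j}\mathbb Z=\langle K,u\mid uku^{-1}=\alpha^j(k)\rangle$$
is a Garside group with Garside element $u$. In particular $K\times\mathbb Z$ is a Garside group.

*Proof.* Put $\iota(ku^m)=k\Delta^{jm}$ and $f(ku^m)=(j-1)m$. The map $\iota$ is a homomorphism because $\Delta^jk\Delta^{-j}=\psi^j(k)=\alpha^j(k)$, and $f$ is clearly one. Then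
$$\theta(ku^m)=k\Delta^{jm}\Delta^{-(j-1)m}=k\Delta^m,$$
which is a bijection onto $G=K\rtimes\langle\Delta\rangle$, and $\theta(u)=\Delta$. Apply Theorem A. The last claim is the case $j=0$. $\square$

Corollary B is the case $j=e$, with $u$ mapped to $\Delta^e$, since $H_e=K\rtimes\langle\Delta^e\rangle$.

**Proposition E.** Let $(M,\Delta)$ be a Garside monoid with group $G$, and let $\lambda:G\to\mathbb Z$ be a homomorphism with $\lambda(\Delta)=m\ge1$. If $e\ge1$ and $e\equiv\pm1\pmod m$, then $\lambda^{-1}(e\mathbb Z)$ is a Garside group.

*Proof.* Write $e-qm=\varepsilon\in\{1,-1\}$ with $q\in\mathbb Z$. Let $\iota$ be the inclusion of $\lambda^{-1}(e\mathbb Z)$ and $f(h)=q\lambda(h)/e$. Then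
$$\lambda(\theta(h))=\lambda(h)-\frac{qm\lambda(h)}e=\frac{(e-qm)\lambda(h)}{e}=\frac{\varepsilon\lambda(h)}e .$$
Put $\eta(g)=g\Delta^{q\varepsilon\lambda(g)}$. Then, using $qm=e-\varepsilon$ and $\varepsilon^2=1$,
$$\lambda(\eta(g))=\lambda(g)(1+\varepsilon qm)=\lambda(g)\bigl(1+\varepsilon(e-\varepsilon)\bigr)=\varepsilon e\lambda(g).$$
So $\eta(g)\in\lambda^{-1}(e\mathbb Z)$ and $f(\eta(g))=q\varepsilon\lambda(g)$, whence $\theta(\eta(g))=g$. Conversely $\eta(\theta(h))=h\Delta^{-q\lambda(h)/e}\Delta^{q\varepsilon\cdot\varepsilon\lambda(h)/e}=h$. So $\theta$ is bijective, and Theorem A applies. $\square$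

## Presentations by twisted words

**Proposition F.** In the situation of Corollary B, suppose $M=\langle A\mid R\rangle$ as a monoid, with $A\subset M$ and $R$ stable under $\psi$ (that is, $\psi$ permutes $A$ and $R$). For $a\in A$ put $[a]=\theta^{-1}(a)\in N_e$. Then $N_e$ (as a monoid) and $H_e$ (as a group) are presented by the generators $[a]$, $a\in A$, and the relations $\mathrm{tw}(v)=\mathrm{tw}(w)$ for $(v=w)\in R$, where
$$\mathrm{tw}(a_1a_2\cdots a_r)=[a_1]\,[\psi^{-k_1}a_2]\,[\psi^{-k_2}a_3]\cdots[\psi^{-k_{r-1}}a_r],\qquad k_i=(e-1)\lambda(a_1\cdots a_i).$$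

**Step 1: what a twisted word represents.** By (4), $f(h)=(e-1)\lambda(\theta(h))$; also $\lambda\psi=\lambda$. Let $g_i$ be the element $[\psi^{-k_{i-1}}a_i]$, with $k_0=0$, so $\theta(g_i)=\psi^{-k_{i-1}}(a_i)$ and $f(g_i)=(e-1)\lambda(a_i)$. Then $f(g_1\cdots g_{i-1})=(e-1)\lambda(a_1\cdots a_{i-1})=k_{i-1}$, and iterating (2) gives
$$\theta(g_1\cdots g_r)=a_1\cdot\psi^{k_1}\psi^{-k_1}(a_2)\cdots\psi^{k_{r-1}}\psi^{-k_{r-1}}(a_r)=a_1a_2\cdots a_r .$$
So $\theta$ maps the element represented by $\mathrm{tw}(w)$ to the element represented by $w$.

**Step 2: words correspond to words.** The map $\mathrm{tw}$ is a bijection from words in $A$ to words in the symbols $[a]$: the letters $a_1,a_2,\dots$ are recovered one after another, since $k_i$ depends only on $a_1,\dots,a_i$ and $\psi$ permutes $A$. With Step 1 and the bijectivity of $\theta$: every element of $N_e$ is represented by a word in the $[a]$, and $\mathrm{tw}(w),\mathrm{tw}(w')$ represent the same element of $N_e$ if and only if $w,w'$ represent the same element of $M$.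

**Step 3: rewriting steps correspond to rewriting steps.** Let $(v=w)\in R$ and let $p,s$ be words in $A$. Put $k=(e-1)\lambda(p)$. Because $\lambda\psi=\lambda$, the word $\mathrm{tw}(pvs)$ is $\mathrm{tw}(p)$, followed by $\mathrm{tw}(\psi^{-k}v)$, followed by letters that come from $s$ and depend on $p$ and $v$ only through $\lambda(pv)$. Since $v=w$ in $M$, $\lambda(v)=\lambda(w)$. So replacing $pvs$ by $pws$ corresponds to replacing the factor $\mathrm{tw}(\psi^{-k}v)$ by $\mathrm{tw}(\psi^{-k}w)$ and leaving the other letters unchanged. This is an application of a stated relation, as $R$ is stable under $\psi$. Conversely, a word in the $[a]$ that contains a factor $\mathrm{tw}(v)$ with $(v=w)\in R$ begins with some $\mathrm{tw}(p)$ before that factor; with $k=(e-1)\lambda(p)$, the replacement of $\mathrm{tw}(v)$ by $\mathrm{tw}(w)$ comes from replacing $\psi^kv$ by $\psi^kw$ after $p$, an application of a relation in $R$.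

So two words in the $[a]$ represent the same element of $N_e$ if and only if they are connected by the stated relations. This is the monoid presentation. Since $H_e$ is the group of fractions of $N_e$, homomorphisms from $N_e$ to a group are the same as homomorphisms from $H_e$, and the same presentation presents $H_e$ as a group. $\square$

For the opening example, take the presentation (1) with $e=2$ and $\psi^{-1}(a_i)=a_{i+2}$. The four words $a_1a_2$, $a_2a_3$, $a_3a_4$, $a_4a_1$ are twisted to $b_1b_4$, $b_2b_3$, $b_3b_2$, $b_4b_1$, where $b_i=[a_i]$. So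
$$N_2=\langle b_1,b_2,b_3,b_4\mid b_1b_4=b_4b_1=b_2b_3=b_3b_2\rangle,$$
and by Lemma 1 the same presentation, read for groups, presents $B(4,2,2)$. Put $u=b_1b_4$. Then $u$ commutes with $b_1$, $b_4$, $b_2$ and $b_3$, and $b_4=b_1^{-1}u$, $b_3=b_2^{-1}u$; eliminating these two generators leaves $b_1,b_2,u$ with $u$ central and no other relation. Hence $B(4,2,2)\cong F_2\times\mathbb Z$, with $F_2$ the free group on $b_1,b_2$ and $\mathbb Z$ generated by $u=\delta^2$.

For general $n$, use Bessis's presentation of $M$. Call an element $w$ of $W(B_n)$ *below $c$ in the absolute order* if $w$ is the product of an initial part of some shortest expression of $c$ as a product of reflections. (For $n=2$ a product $rs$ of two distinct reflections is below $c$ exactly when $rs=c$.) The presentation has one atom $a_r$ for each of the $n^2$ reflections $r\in W(B_n)$, and the relations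
$$a_ra_s=a_sa_{srs}\qquad\text{whenever } rs \text{ lies below } c,$$
and $\psi(a_r)=a_{crc^{-1}}$. These relations are stable under $\psi$, since conjugation by $c$ permutes the reflections and fixes $c$. Proposition F gives $B(de,e,n)$, for $d\ge2$, the generators $[a_r]$ and the quadratic relations
$$[a_r]\,[\psi^{-(e-1)\lambda(a_r)}a_s]=[a_s]\,[\psi^{-(e-1)\lambda(a_s)}a_{srs}] .$$
The exponents are explicit: $\lambda(a_r)=1$ if $r$ is a sign change of one coordinate and $\lambda(a_r)=0$ otherwise. Indeed, each $a_r$ is conjugate in $G$ to a standard generator, by Hurwitz transitivity: any two shortest expressions of $c$ as a product of reflections are connected by moves $(r,s)\mapsto(s,srs)$ on neighboring terms and their inverses, and each move lifts to a relation $a_ra_s=a_sa_{srs}$, which makes $a_r$ and $a_{srs}$ conjugate. Mapping to $W(B_n)$, $r$ is then conjugate to the image of that standard generator. Sign changes have trivial underlying permutation and all other reflections do not, so $r$ is a sign change exactly when that generator is $t$, and Lemma 2 gives the value of $\lambda$.
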